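# Cheap connections, costly shortcuts: quasiconvex supersets and the dimension

## Does the dimension matter? A first guess and three tests

Take a set $K$ in a Euclidean space. We want a set containing $K$ that is short, and in which nobody has to make a long detour: any two of its points at distance $r$ are joined inside it by a path of length at most a constant times $r$. How much longer must such a set be than the shortest connected set containing $K$? The first guess is: by a bounded factor that does not see the dimension. After all, each shortcut is a one-dimensional object, and a one-dimensional object lives in very few directions at once.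

We first make the question precise and then test the guess.

**Hausdorff measure.** For a set $A$ in a metric space, ${\mathscr H}^1(A)=\sup_{\delta>0}\inf\sum_i \operatorname{diam}A_i$, where the infimum is over countable covers $A\subset\bigcup_i A_i$ with $\operatorname{diam} A_i\le\delta$. We use these textbook facts: ${\mathscr H}^1$ is an outer measure, so it is monotone and countably subadditive on all sets; Borel sets are measurable for it, so on Borel sets it is a measure; it equals length on segments, and Lebesgue measure on $\mathbb R$; it does not increase under $1$-Lipschitz maps; and ${\mathscr H}^1(rA)=r{\mathscr H}^1(A)$.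

**Paths.** A path is a continuous curve $\gamma$, and $\ell(\gamma)$ is its arclength, the supremum of the lengths of inscribed polygons. If $\gamma$ goes from $x$ to $y$ and $z$ is a point on it, the inscribed polygon $x,z,y$ gives
$$\ell(\gamma)\ \ge\ |z-x|+|z-y|. \tag{1}$$

Hilbert spaces are real throughout; a complex one is regarded as a real one with the inner product $\operatorname{Re}\langle\cdot,\cdot\rangle$, which has the same norm.

The problem comes from Jonas Azzam and Raanan Schul, "How to take shortcuts in Euclidean space: making a given set into a short quasi-convex set", arXiv:0912.1356 (2009). The known statement is the following.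

**Theorem 1 (known).** Let $d\ge2$. There exist constants $C_1,C_2>1$, $C_1$ depending on $d$, such that for any subset $K\subset\mathbb R^d$ there exists a connected set $\tilde\Gamma\subset\mathbb R^d$ such that

- (i) $\tilde\Gamma\supset K$;
- (ii) ${\mathscr H}^1(\tilde\Gamma)\le C_1{\mathscr H}^1(\Gamma)$ for any connected $\Gamma\supset K$;
- (iii) for any $x,y\in\tilde\Gamma$ there is a path $\gamma_{x,y}\subset\tilde\Gamma$ connecting $x$ and $y$ with $\ell(\gamma_{x,y})\le C_2|x-y|$.

A set satisfying (iii) is called *quasiconvex*. For example, the union of two perpendicular segments sharing an endpoint is quasiconvex with constant $\sqrt2$, since $s+t\le\sqrt2\sqrt{s^2+t^2}$.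

**Conjecture.** There exist absolute constants $C_1,C_2>1$ such that for every Hilbert space $H$ (finite or infinite dimensional) and every $K\subset H$ there is a connected $\tilde\Gamma\subset H$ with (i), (ii), (iii), where $\Gamma$ in (ii) ranges over connected subsets of $H$ containing $K$.

To test this we need a lower bound for connected sets. All our test sets have points at mutual distance at least $1$, and for those there is a simple one.

**Lemma 2.** Let $K$ be a set of $n\ge2$ points in a Hilbert space with mutual distances at least $1$. Every connected $\Gamma\supset K$ has ${\mathscr H}^1(\Gamma)\ge n/2$.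

*Proof.* The open balls $B(p,\frac12)$, $p\in K$, are disjoint. The map $z\mapsto|z-p|$ is $1$-Lipschitz; on the connected set $\Gamma$ it takes the value $0$ and a value $\ge1$, so it maps $\Gamma\cap B(p,\frac12)$ onto $[0,\frac12)$. Hence ${\mathscr H}^1(\Gamma\cap B(p,\frac12))\ge\frac12$. The balls are measurable and disjoint, so we may add over $p$. $\square$

**Test 1: a star.** Let $K=\{0,e_1,\dots,e_d\}\subset\mathbb R^d$. The star $\bigcup_i[0,e_i]$ has length $d$, which is less than twice the lower bound $(d+1)/2$ of Lemma 2. Two of its points on different rays lie on two perpendicular segments from $0$, so the star is quasiconvex with constant $\sqrt2$. The dimension plays no role.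

**Test 2: a staircase.** Let $p_a=e_1+\dots+e_a$ for $0\le a\le N=2^k$, and $K=\{p_0,\dots,p_N\}\subset\mathbb R^N$. Then $|p_a-p_b|=\sqrt{|a-b|}$, so the polygon $p_0p_1\cdots p_N$ of length $N$ joins its ends very inefficiently. Repair it by adding, for every $j\le k$, the segments $[p_{i2^j},p_{(i+1)2^j}]$. There are $2^{k-j}$ of them, of length $2^{j/2}$ each. The total length is
$$\sum_{j=0}^{k}2^{k-j}2^{j/2}\ <\ \frac{N}{1-2^{-1/2}}=(2+\sqrt2)N ,$$
less than $7$ times the bound $(N+1)/2$ of Lemma 2.

Now let $a<b$ and $h=b-a$. Divide $[a,b]$ into the maximal dyadic intervals $[i2^j,(i+1)2^j]$ that it contains. At most two of them have length $2^j$: if there were three, the dyadic interval of length $2^{j+1}$ containing the middle one would still lie in $[a,b]$, because there is room of at least $2^j$ on both sides, and the middle one would not be maximal. So $p_a$ and $p_b$ are joined by a path of length at most $2\sum_{2^j\le h}2^{j/2}\le2(2+\sqrt2)\sqrt h<7|p_a-p_b|$. For pairs in $K$, which are the only pairs we shall ever use, constants below $7$ suffice in every dimension.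

**Test 3: the cube.** Let $K=\{0,1\}^d$, $n=2^d$. The cube edges form a connected graph, so a spanning tree of unit segments is a connected set of length at most $n-1$. On the other hand there are $\frac d2n$ pairs at distance $1$, and each of them wants a path of length at most $C_2$. If each pair needed a private piece of path of length bounded below, the cost would be of order $dn$ and the guess would be dead. The next section shows that on the cube the pairs *can* share, and where.

## How the cube shares its detours

Fix $C\ge1$ and let $G\supset\{0,1\}^d$ be a set in which any two cube points at distance $1$ are joined by a path of length at most $C$. Consider a cube edge $\{x,y\}$ whose endpoints differ in coordinate $e$. Along its path the $e$-coordinate runs between $0$ and $1$, so the path contains length at least $\frac13$ inside the slab $\{\frac13<z_e<\frac23\}$. For how many cube edges can one point $z$ of $G$ be used in this way?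

Different directions are no problem. A point on such a path is within $C/2$ of a cube point $p$, and each direction $e$ with $\frac13<z_e<\frac23$ contributes more than $\frac19$ to $|z-p|^2\le C^2/4$. So at most $\frac94C^2$ directions are active at $z$. This is the precise form of "a one-dimensional object lives in few directions", and here it works *against* the conjecture.

The argument stops at edges with the same direction. Here is a set $G$ that exploits this.

**Example 1 (detours along a Hamming code).** Let $m=2^k-1$ with $k\ge 2$, and write $\operatorname{bin}(i)\in\mathbb F_2^k$ for the binary digits of $i\in\{1,\dots,m\}$. Let $D\subset\{0,1\}^m$ be the set of $v$ with $s(v):=\sum_{i:v_i=1}\operatorname{bin}(i)=0$. Flipping coordinate $i$ changes $s(v)$ by $\operatorname{bin}(i)$, and $\operatorname{bin}$ runs once through the nonzero vectors. So every $v\notin D$ has exactly one neighbor $\pi(v)$ in $D$, and no two points of $D$ are neighbors. Counting gives $|D|(m+1)=2^m$.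

Write the points of the cube in dimension $d=2m$ as $(u,v)$ with $u,v\in\{0,1\}^m$, so $n=2^{2m}$. Let $G$ be the union of the following unit segments:

- $(u,v)$ to $(u,\pi(v))$ for $v\notin D$, and $(u,v)$ to $(\pi(u),v)$ for $u\notin D$;
- $(u,v)$ to $(u',v)$ for $v\in D$ and $u,u'$ neighbors, and $(u,v)$ to $(u,v')$ for $u\in D$ and $v,v'$ neighbors.

Each of the first two families has fewer than $n$ segments. Each of the last two has $|D|\cdot\frac m22^m=\frac{m}{2(m+1)}n<\frac n2$. Together they have length less than $3n$. Now take a cube edge from $(u,v)$ to $(u',v)$. If $v\in D$, it is in $G$. If $v\notin D$, the route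
$$(u,v)\to(u,\pi(v))\to(u',\pi(v))\to(u',v)$$
lies in $G$ and has length $3$. The edges that change $v$ are treated in the same way. So $\frac d2n=mn$ unit pairs are served with constant $3$ by length less than $3n$.

For pairs at distance $1$ the full cube gives nothing, and we see why: for $w\in D$ the segment from $(u,w)$ to $(u',w)$ is used by the $m+1$ *parallel* cube edges $(u,v),(u',v)$ with $v=w$ or $\pi(v)=w$, which are at distance at most $\sqrt2$ from each other. (The example says nothing about pairs of cube points at larger distance.)

So we want a subset $K$ of a cube that still has many pairs at distance $1$ per point, but in which parallel unit pairs are far apart. Such sets exist, and the first guess is wrong.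

## The conjecture is false: statements

**Theorem A.** Let $C\ge1$ be real and $\Delta\ge2$ an integer. There are $d\le\Delta^{\lceil C^2\rceil+2}$ and a finite set $K\subset\{0,1\}^d\subset\mathbb R^d$ with $0\in K$ and $n:=|K|\ge2$ such that:

1. $K$ lies in a compact connected set $\Gamma_0\subset\mathbb R^d$ (a union of $n-1$ unit segments) with ${\mathscr H}^1(\Gamma_0)\le n-1$.
2. Let $H$ be any Hilbert space containing $\mathbb R^d$ as a subspace, and let $G\subset H$, $G\supset K$, be any set such that every pair $x,y\in K$ with $|x-y|=1$ is joined by a path in $G$ of length $\le C$. Then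
$${\mathscr H}^1(G)\ \ge\ \frac{\Delta}{27\,C^2}\,n.$$

**Corollary 1 (the conjecture is false).** No absolute constants $C_1,C_2$ exist. For any prescribed $C_1,C_2$ the conjecture fails for a finite set $K$ in every Hilbert space of large enough finite dimension, and in every infinite-dimensional one.

**Corollary 2 (quantitative dimension dependence).** If Theorem 1 holds in $\mathbb R^d$ ($d\ge2$) with constants $C_1,C_2$, then
$$d^{\,1/(C_2^2+3)}<27\,C_1C_2^2+1. \tag{2}$$
So for fixed $C_2$, $C_1$ must grow at least like a power of $d$. For fixed $C_1$, $C_2\ge c(C_1)\sqrt{\log d/\log\log d}$ for large $d$.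

**Corollary 3 (a single bad continuum).** Every infinite-dimensional Hilbert space $H$ contains a compact countable set $K$ and a compact connected set $\Gamma_0\supset K$ with ${\mathscr H}^1(\Gamma_0)\le1$ such that every $\tilde\Gamma\supset K$ satisfying (iii) with some finite constant $C_2$ (even only for pairs $x,y\in K$) has ${\mathscr H}^1(\tilde\Gamma)=\infty$. In particular $\Gamma_0$ lies in no quasiconvex set of finite ${\mathscr H}^1$ measure.

The proof of Theorem A has four steps: the slab count, which says what we need from $K$; the construction of $K$ out of an abstract graph $X$; the proof that $K$ has separated parallel edges if $X$ has no short cycles; and the existence of a suitable $X$.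

## Slab counting: separated parallel edges cannot share

**Step 1.** *This step turns the observation about slabs into a lower bound, assuming that parallel pairs do not interfere.*

Let $E$ be a finite set. Index the standard orthonormal basis of $\mathbb R^E$ by $E$, and let $H\supset\mathbb R^E$ be a Hilbert space. For $z\in H$ let $z_e$ be the inner product of $z$ with the basis vector indexed by $e$. Two points of $\{0,1\}^E$ at distance $1$ differ in exactly one coordinate $e$; we call $e$ the *direction* of the pair. For a pair $\varepsilon=\{x,y\}$ put
$$U_\varepsilon=\{z\in H:\ |z-x|+|z-y|\le C\}.$$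
By (1), every path of length at most $C$ from $x$ to $y$ stays in $U_\varepsilon$.

**Lemma 3.** Let $C\ge1$, let $K\subset\{0,1\}^E$, and let $\mathcal E$ be a family of $m$ pairs of points of $K$ at distance $1$, such that $U_\varepsilon\cap U_{\varepsilon'}=\emptyset$ whenever $\varepsilon\ne\varepsilon'$ in $\mathcal E$ have the same direction. If $G\subset H$ contains, for each $\{x,y\}\in\mathcal E$, a path from $x$ to $y$ of length at most $C$, then
$${\mathscr H}^1(G)\ \ge\ \frac{4m}{27\,C^2}. \tag{3}$$

*Proof.* For $\varepsilon=\{x,y\}\in\mathcal E$ of direction $e$ choose such a path $\gamma_\varepsilon\subset G$ and set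
$$G_\varepsilon=\gamma_\varepsilon\cap\{z:\tfrac13<z_e<\tfrac23\}.$$
This is the intersection of a compact set with an open set, hence Borel, and $G_\varepsilon\subset G\cap U_\varepsilon$.

*Each $G_\varepsilon$ is long.* The numbers $x_e,y_e$ are $0$ and $1$ in some order. By continuity, $z_e$ takes every value in $(\frac13,\frac23)$ along $\gamma_\varepsilon$. So the $1$-Lipschitz map $z\mapsto z_e$ sends $G_\varepsilon$ onto $(\frac13,\frac23)$, and ${\mathscr H}^1(G_\varepsilon)\ge\frac13$.

*Each point lies in few $G_\varepsilon$.* Let $z\in\bigcup_\varepsilon G_\varepsilon$ and $A(z)=\{e\in E:\frac13<z_e<\frac23\}$. If $z\in G_\varepsilon$ and $\varepsilon$ has direction $e$, then $e\in A(z)$ and $z\in U_\varepsilon$. By hypothesis, for each $e$ at most one $\varepsilon\in\mathcal E$ of direction $e$ has $z\in U_\varepsilon$. Hence $\#\{\varepsilon:z\in G_\varepsilon\}\le\#A(z)$. Next, $z$ lies in some $U_{\{x,y\}}$, so one of $|z-x|,|z-y|$ is at most $C/2$: there is $p\in K$ with $|z-p|\le C/2$. As $p_e\in\{0,1\}$, we have $|z_e-p_e|>\frac13$ for each $e\in A(z)$. Bessel's inequality gives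
$$\tfrac19\#A(z)\ \le\ \sum_{e\in E}|z_e-p_e|^2\ \le\ |z-p|^2\ \le\ \tfrac{C^2}4,$$
so $\#\{\varepsilon:z\in G_\varepsilon\}\le\frac94C^2$.

*Adding up.* There are finitely many Borel sets $G_\varepsilon$, so
$$\frac m3\ \le\ \sum_\varepsilon{\mathscr H}^1(G_\varepsilon)=\int_{\bigcup_\varepsilon G_\varepsilon}\#\{\varepsilon:z\in G_\varepsilon\}\,d{\mathscr H}^1(z)\ \le\ \tfrac94C^2\,{\mathscr H}^1\Big(\bigcup_\varepsilon G_\varepsilon\Big)\ \le\ \tfrac94C^2\,{\mathscr H}^1(G),$$
which is (3). $\square$

We now need $K\subset\{0,1\}^E$ with $m/n$ as large as we like, a spanning tree of unit segments, and disjoint $U_\varepsilon$ for parallel pairs.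

## The walk-parity set of a graph

**Step 2.** *This step builds a set $K$ in which the permitted directions at a point depend on a hidden location, so that one can come back to a permitted direction only by a long trip.*

Take a finite graph $X=(V,E)$ and let its *edges* be the coordinate directions. A walker moves along $X$ and flips coordinate $e$ each time edge $e$ is traversed. At any moment only the directions of the edges at the walker's present vertex are available. In the cube every direction was available everywhere, and that is what made sharing possible.

Formally, let $X=(V,E)$ be a finite connected simple graph with $E\neq\emptyset$, and fix $o\in V$. Identify $S\subset E$ with its indicator vector in $\{0,1\}^E\subset\mathbb R^E$. The empty set is the origin, and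
$$|S-S'|^2=\#(S\triangle S'). \tag{4}$$
For $S\subset E$ let $\partial S\subset V$ be the set of vertices incident to an odd number of edges of $S$. Counting degrees mod $2$ shows $\partial(S\triangle S')=\partial S\triangle\partial S'$, and $\partial\{vv'\}=\{v,v'\}$.

For a walk $w$ in $X$ starting at $o$ let $[w]\subset E$ be the set of edges traversed an odd number of times. If $w$ ends at $v$, then
$$\partial[w]=\{o\}\triangle\{v\}. \tag{5}$$
This is clear for the trivial walk. If it holds for $w$ ending at $v$ and we append $e=vv'$, then $[w]$ becomes $[w]\triangle\{e\}$ and the boundary becomes $\{o\}\triangle\{v\}\triangle\{v,v'\}=\{o\}\triangle\{v'\}$. By (5) the set $S=[w]$ determines the endpoint of $w$, whichever walk produced it. We write $v(S)$ for this endpoint and define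
$$K=\{[w]:w\text{ a walk in }X\text{ starting at }o\},\qquad K_v=\{S\in K:v(S)=v\},\qquad n=|K|.$$
A *$K$-edge of direction $e=vv'$* is a pair $\{S,S\triangle\{e\}\}$ with $S\in K_v$.

**Example 2 (a tree).** If $X$ is a tree, $[w]$ is the edge set of the unique simple path from $o$ to the endpoint of $w$: that path has the boundary in (5), and two edge sets of a tree with the same boundary are equal, since their difference has even degrees everywhere and a nonempty such set contains a cycle (as recalled in the proof of Lemma 5). So $n=|V|$, each direction has one $K$-edge, and $m=n-1$.

**Example 3 (a cycle).** Let $X$ be a triangle with vertices $1,2,3$, $o=1$, and edges $e_1=12$, $e_2=23$, $e_3=31$. Going around twice produces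
$$000,\ 100,\ 110,\ 111,\ 011,\ 001,\ \text{and then } 000 \text{ again},$$
with locations $1,2,3,1,2,3$. From each of these points, the two steps available at its location (forward and backward) lead to its two neighbors in this cyclic list. So $K$ is this hexagon, with $n=6$, two points over each vertex, and two $K$-edges of each direction. For a cycle of length $L\ge3$ one gets in the same way a closed polygon with $n=2L$. The two $K$-edges of direction $e$ are $\{S,S\triangle\{e\}\}$ and the pair of complements. The complement of $S$ is at distance $\sqrt L$ from $S$ and at distance $\sqrt{L-1}$ from $S\triangle\{e\}$. Long cycles separate parallel edges.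

**Lemma 4.** (a) $0\in K$, and $|K_v|=n/|V|$ for every $v\in V$; in particular $n\ge2$. (b) Each $K$-edge of direction $e=vv'$ consists of two points of $K$ at distance $1$, one in $K_v$ and one in $K_{v'}$. There are exactly $n/|V|$ of them for each $e$, hence
$$m=\frac{|E|}{|V|}\,n \tag{6}$$
$K$-edges in total. (c) There is a compact connected $\Gamma_0\supset K$ in $\mathbb R^E$, a union of $n-1$ unit segments, with ${\mathscr H}^1(\Gamma_0)\le n-1$.

*Proof.* (a) The trivial walk gives $0=\emptyset\in K$. Let $e=vv'\in E$. If $S=[w]\in K_v$, appending $e$ to $w$ shows $S\triangle\{e\}\in K_{v'}$. In the same way $S\mapsto S\triangle\{e\}$ maps $K_{v'}$ into $K_v$. The two maps are inverse to each other, so $|K_v|=|K_{v'}|$. As $X$ is connected, all $K_v$ have the same size. They partition $K$, so this size is $n/|V|$. It is at least $1$ because $K$ is nonempty, and $|V|\ge2$ because $E\ne\emptyset$; so $n\ge2$.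

(b) The first sentence was just shown, with distance $1$ by (4). As $v\ne v'$, the sets $K_v,K_{v'}$ are disjoint, so the $K$-edges of direction $e$ correspond one to one to the points of $K_v$. Pairs of different directions are different, so summing over $e$ gives (6).

(c) If $w$ is a walk, successive prefixes of $w$ give points of $K$ joined by $K$-edges, from $\emptyset$ to $[w]$. So $K$ with its $K$-edges is a connected graph. Take a spanning tree; it has $n-1$ edges. Let $\Gamma_0$ be the union of the corresponding unit segments. It is compact, connected, contains $K$ (as $n\ge2$), and has measure at most $n-1$. $\square$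

By (6), $m/n$ is half the average degree of $X$. Connecting $K$ costs at most $n-1$ whatever $X$ is. So we want $X$ dense, and by Example 3 we want its cycles long.

## Girth keeps parallel edges apart

**Step 3.** *This step verifies the disjointness hypothesis of Lemma 3 for $K$-edges.*

Two points of $K$ that permit the same direction $e$ have their locations in the two endpoints of $e$. The set of coordinates in which they differ is then, up to $e$ itself, an edge set with all degrees even, and such a set contains a cycle. By (4) a Euclidean distance of at most $C$ allows only $C^2$ differing coordinates, so cycles longer than $C^2+1$ rule this out.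

**Lemma 5.** Let $C\ge1$ and $g=\lceil C^2\rceil+1$. Suppose $X$ has no cycle of length $\le g$. If $\varepsilon\ne\varepsilon'$ are $K$-edges with the same direction $e$, then $U_\varepsilon\cap U_{\varepsilon'}=\emptyset$.

*Proof.* We first recall why a nonempty set $T\subset E$ with $\partial T=\emptyset$ contains a cycle, necessarily of length at most $\#T$. No vertex is incident to exactly one edge of $T$. So starting along an edge of $T$ we can always leave a vertex by an edge of $T$ other than the one by which we came. By finiteness some vertex is repeated, and the stretch between the first repetition and the earlier visit is a cycle. Since $X$ has no cycle of length $\le g$: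
$$\text{if }\ \partial T=\emptyset\ \text{ and }\ \#T\le g,\ \text{ then }\ T=\emptyset. \tag{7}$$

Now suppose $z\in U_\varepsilon\cap U_{\varepsilon'}$. Then $z$ is within $C/2$ of some $S\in\varepsilon$ and of some $S'\in\varepsilon'$. Put $T=S\triangle S'$. By (4), $\#T=|S-S'|^2\le C^2$. By (5) and additivity,
$$\partial T=\{v(S)\}\triangle\{v(S')\}.$$
By Lemma 4(b) both $v(S)$ and $v(S')$ are endpoints of $e$. There are two cases.

If $v(S)=v(S')$, then $\partial T=\emptyset$ and $\#T\le C^2\le g$. By (7), $T=\emptyset$, that is, $S=S'$. Then $\varepsilon=\{S,S\triangle\{e\}\}=\varepsilon'$.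

If $v(S)\ne v(S')$, these are the two endpoints of $e$, so $\partial(T\triangle\{e\})=\emptyset$, and $\#(T\triangle\{e\})\le C^2+1\le g$. By (7), $T=\{e\}$, that is, $S'=S\triangle\{e\}$. Then $\varepsilon'=\{S',S'\triangle\{e\}\}=\{S\triangle\{e\},S\}=\varepsilon$.

Both cases contradict $\varepsilon\ne\varepsilon'$. $\square$

## Dense graphs without short cycles

**Step 4.** *This step provides $X$ with large average degree, no short cycles, and controlled size; the size controls the dimension $d=|E|$.*

**Lemma 6.** Let $\Delta\ge2$ and $g\ge2$ be integers. There is a finite connected simple graph $X=(V,E)$ with no cycle of length $\le g$, with $|E|\ge\frac\Delta4|V|$ and $|E|\le\Delta^{g+1}$.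

*Proof.* Let $N=2\Delta^g$. Among all simple graphs on $N$ vertices with maximum degree $\le\Delta$ and no cycle of length $\le g$ (the graph without edges is one), let $Y$ have the most edges. Let $W$ be the set of vertices of degree $<\Delta$. We show that $W$ is small.

Suppose $u\ne v$ in $W$ had distance $\ge g$ in $Y$, possibly $\infty$. They are not adjacent, since $g\ge2$. Add the edge $uv$. The degrees stay $\le\Delta$, and a cycle through $uv$ consists of $uv$ and a path in $Y$ from $u$ to $v$, so it has length $\ge g+1$. This contradicts maximality. So any two vertices of $W$ have distance at most $g-1$: if $W\neq\emptyset$, it lies in the ball of radius $g-1$ about one of its vertices. As at most $\Delta^i$ vertices have distance exactly $i$ from a given one,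
$$|W|\ \le\ \sum_{i=0}^{g-1}\Delta^i=\frac{\Delta^g-1}{\Delta-1}<\Delta^g=\frac N2 .$$

Hence more than $N/2$ vertices have degree exactly $\Delta$. Counting edges by degrees,
$$\frac{N\Delta}4\ \le\ |E(Y)|\ \le\ \frac{N\Delta}2=\Delta^{g+1}.$$
If every connected component $Z$ of $Y$ had $|E(Z)|<\frac\Delta4|V(Z)|$, summing would contradict the lower bound. So some component $X$ satisfies $|E(X)|\ge\frac\Delta4|V(X)|$. It also has no cycle of length $\le g$ and at most $\Delta^{g+1}$ edges. $\square$

**Step 5: proof of Theorem A.** *This step puts the pieces together.* Given $C$ and $\Delta$, let $g=\lceil C^2\rceil+1\ge2$, take $X$ from Lemma 6, and let $K$ be its walk-parity set; $E\ne\emptyset$ since $|E|\ge\frac\Delta4|V|>0$. Put $d=|E|\le\Delta^{g+1}=\Delta^{\lceil C^2\rceil+2}$. By Lemma 4, $0\in K$, $n\ge2$, and part 1 holds.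

For part 2, let $\mathcal E$ be the family of all $K$-edges. They are pairs in $K$ at distance $1$, so $G$ contains a path of length $\le C$ for each of them. By Lemma 5 the hypothesis of Lemma 3 is satisfied. By (3), (6) and $|E|/|V|\ge\Delta/4$,
$${\mathscr H}^1(G)\ \ge\ \frac{4m}{27C^2}=\frac{4}{27C^2}\cdot\frac{|E|}{|V|}\,n\ \ge\ \frac{\Delta}{27C^2}\,n. \qquad\blacksquare$$

## From one finite set to the three corollaries

**Proof of Corollary 1.** *We play the length of the tree against the lower bound.* Given $C_1,C_2$, apply Theorem A with $C=C_2$ and an integer $\Delta\ge2$ with $\Delta\ge27C_1C_2^2$. Let $H$ be any Hilbert space of dimension at least $d$, and place $\mathbb R^d$ in it. Suppose $\tilde\Gamma\supset K$ satisfies (ii) and (iii). By (iii), pairs of $K$ at distance $1$ are joined in $\tilde\Gamma$ by paths of length $\le C_2$, so part 2 applies to $G=\tilde\Gamma$. By (ii) with $\Gamma=\Gamma_0$,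
$$\frac{\Delta}{27C_2^2}\,n\ \le\ {\mathscr H}^1(\tilde\Gamma)\ \le\ C_1{\mathscr H}^1(\Gamma_0)\ \le\ C_1(n-1)\ <\ C_1n. \tag{8}$$
Hence $\Delta<27C_1C_2^2$, a contradiction. $\square$

**Proof of Corollary 2.** *We take the largest $\Delta$ that fits into dimension $d$.* Let $q=\lceil C_2^2\rceil+2$ and $\Delta=\lfloor d^{1/q}\rfloor\ge1$. If $\Delta\ge2$, the set of Theorem A for $C=C_2$ lives in dimension at most $\Delta^{q}\le d$, hence in $\mathbb R^d$, and (8) gives $\Delta<27C_1C_2^2$. If $\Delta=1$, this inequality is trivial. Since $q<C_2^2+3$,
$$d^{1/(C_2^2+3)}\ <\ d^{1/q}\ <\ \Delta+1\ <\ 27C_1C_2^2+1,$$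
which is (2). For fixed $C_2$ it reads $C_1>(d^{1/(C_2^2+3)}-1)/(27C_2^2)$, a power of $d$.

Now fix $C_1$ and write $L=\log d$. Taking logarithms in (2),
$$L\ <\ (C_2^2+3)\log(27C_1C_2^2+1).$$
Suppose $C_2^2<\frac12L/\log L$. For $d$ large, depending on $C_1$, we have $27C_1\cdot\frac12L/\log L+1\le L$, so the right side is at most $(\frac L{2\log L}+3)\log L=\frac L2+3\log L$, which is less than $L$ for large $d$. This is a contradiction. So $C_2\ge\frac1{\sqrt2}\sqrt{\log d/\log\log d}$ for all large $d$. $\square$

No claim is made that the power of $d$ in Corollary 2 is optimal.

**Proof of Corollary 3.** *We scale down infinitely many examples, hang them at the origin in orthogonal subspaces, and let the permitted detour grow along the sequence.* For $j\ge1$ let $K_j,\Gamma_j,n_j$ be the $K,\Gamma_0,n$ of Theorem A for $C=j$, $\Delta=4^j$. Place them in pairwise orthogonal finite-dimensional subspaces of $H$, for instance by cutting an orthonormal sequence into blocks. Put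
$$r_j=\frac{2^{-j}}{n_j},\qquad K=\bigcup_jr_jK_j,\qquad\Gamma_0=\bigcup_jr_j\Gamma_j .$$

*The sets are as claimed.* All pieces $r_j\Gamma_j$ are connected and contain $0$, so $\Gamma_0$ is connected. By subadditivity ${\mathscr H}^1(\Gamma_0)\le\sum_jr_j(n_j-1)\le\sum_j2^{-j}=1$. Any two points of $\Gamma_j$ are joined by a path in its tree of $n_j-1$ unit segments that uses each segment at most once. So $r_j\Gamma_j$ has diameter at most $r_j(n_j-1)\le2^{-j}$, and it lies within $2^{-j}$ of $0$. A sequence in $\Gamma_0$ either has infinitely many terms in one compact piece, or meets each piece only finitely often and then converges to $0\in\Gamma_0$. So $\Gamma_0$ is compact. The same argument shows that $K$ is compact, and $K$ is countable as a union of finite sets.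

*The lower bound.* Let $\tilde\Gamma\supset K$ satisfy (iii) for pairs in $K$ with constant $C_2$. Let $j\ge C_2$. Then $r_j^{-1}\tilde\Gamma\supset K_j$, and if $x,y\in K_j$ have distance $1$, the path in $\tilde\Gamma$ from $r_jx$ to $r_jy$ of length at most $C_2r_j$, scaled by $r_j^{-1}$, has length at most $C_2\le j$. So Theorem A, part 2, applies to $G=r_j^{-1}\tilde\Gamma$ with $C=j$ and $\Delta=4^j$:
$${\mathscr H}^1(\tilde\Gamma)=r_j{\mathscr H}^1(r_j^{-1}\tilde\Gamma)\ \ge\ r_j\,\frac{4^j}{27j^2}\,n_j=\frac{2^j}{27j^2}.$$
Let $j\to\infty$ to get ${\mathscr H}^1(\tilde\Gamma)=\infty$. A quasiconvex set containing $\Gamma_0$ contains $K$, which gives the last assertion. $\square$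

In all three proofs (iii) was used only for pairs of points of $K$, and no connectedness of $\tilde\Gamma$ beyond that was used.
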